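\title{A $(1)$-solvable knot that is not homotopy ribbon $(1)$-solvable}

\begin{abstract}
A knot is $(n)$-solvable if its zero-framed surgery manifold bounds an $(n)$-solution in the sense of Cochran, Orr and Teichner, and it is homotopy ribbon $(n)$-solvable if the solution can be chosen so that the fundamental group of the boundary surjects onto that of the solution. We show that the two notions agree for $n=0$ and $n=\frac12$ and differ for $n=1$. At level one we characterize homotopy ribbon solvability by a submodule of the Alexander module and a spin bordism class over a metabelian group. For $p=t^3-t+1$ and $\bar p=t^3-t^2+1$, every knot with Alexander module $\Lambda/p\oplus\Lambda/\bar p$ is $(1)$-solvable, and it is homotopy ribbon $(1)$-solvable exactly when one of two invariants in $\mathbb Z/2$ vanishes. All values of these invariants are realized by tying the Borromean rings into a knot.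
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Solutions and the question}

Knots are oriented knots in $S^3$, and $M_K$ is the result of zero-framed surgery on $K$. We write $\frac12\mathbb N_0=\{0,\frac12,1,\frac32,\dots\}$, and $G^{(0)}=G$, $G^{(k+1)}=[G^{(k)},G^{(k)}]$ for the derived series of a group $G$.

If $K$ bounds a locally flat disk in $D^4$, the exterior $W$ of the disk is a compact spin $4$-manifold with $\partial W=M_K$ and with the homology of a circle, generated by the meridian. An $(n)$-solution keeps the first homology of such an exterior and allows second homology, provided that it looks removable by surgery when viewed in the covers given by the first terms of the derived series: half of it is spanned by classes without intersections, and these classes have duals.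

\begin{definition}[Cochran--Orr--Teichner]\label{def:solution}
Let $W$ be a compact connected oriented spin topological $4$-manifold with $\partial W=M_K$ such that $H_1(M_K;\mathbb Z)\to H_1(W;\mathbb Z)$ is an isomorphism. Put $\pi=\pi_1(W)$ and $R_k=\mathbb Z[\pi/\pi^{(k)}]$. Let $\lambda_k$ and $\mu_k$ be the equivariant intersection and self-intersection forms on $H_2(W;R_k)$, recalled in Section~\ref{sec:low}; thus $R_0=\mathbb Z$ and $\lambda_0$ is the ordinary intersection form. Suppose that $\operatorname{rank}H_2(W;\mathbb Z)=2g$.

A \emph{$(k)$-Lagrangian} is a submodule $L\subseteq H_2(W;R_k)$ on which $\lambda_k$ and $\mu_k$ vanish and whose image under the coefficient map $R_k\to\mathbb Z$ is a Lagrangian of $\lambda_0$, that is, a direct summand of half rank on which $\lambda_0$ vanishes. For $n\le k$, it \emph{has $(n)$-duals} if it is generated by elements $l_1,\dots,l_g$ and there are $d_1,\dots,d_g\in H_2(W;R_n)$ with $\lambda_n(l_i,d_j)=\delta_{ij}$, where $l_i$ also denotes the image of $l_i$ in $H_2(W;R_n)$.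

For $n\in\mathbb N_0$, the manifold $W$ is an \emph{$(n)$-solution} for $K$ if it has an $(n)$-Lagrangian with $(n)$-duals, and an \emph{$(n.5)$-solution} if it has an $(n+1)$-Lagrangian with $(n)$-duals. For $n\in\frac12\mathbb N_0$, the knot $K$ is \emph{$(n)$-solvable} if $M_K$ bounds an $(n)$-solution, and \emph{homotopy ribbon $(n)$-solvable} if $M_K$ bounds an $(n)$-solution $W$ for which $\pi_1(M_K)\to\pi_1(W)$ is surjective.
\end{definition}

The exterior of a disk is an $(n)$-solution for every $n$, with $g=0$ and $L=0$. If the disk is a ribbon disk, so that the radial function has no local maxima on it, then the exterior has a handle decomposition with handles of index at most $2$. Turned upside down, it is built on $M_K\times[0,1]$ with handles of index at least $2$, and so $\pi_1(M_K)\to\pi_1(W)$ is onto. Homotopy ribbon solvability keeps this one property of ribbon disks at each finite level. Park and Powell \cite{PP} state the following as an open question.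

\medskip
\noindent\textbf{Question.} Is every $(n)$-solvable knot homotopy ribbon $(n)$-solvable, for every $n\in\frac12\mathbb N_0$?
\medskip

There is a reason to expect the answer yes. The standard way to make a fundamental group smaller is surgery on circles in the interior of $W$. Each surgery adds a rank two summand to $H_2(W;\mathbb Z)$. This ruins a disk exterior, but a solution may have second homology. At the lowest levels this works.

\begin{theorem}\label{thm:B}
If $n\in\{0,\frac12\}$, every $(n)$-solvable knot is homotopy ribbon $(n)$-solvable.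
\end{theorem}

The surgeries respect the structure of an $(n)$-solution when the circles lie in $\pi^{(n+1)}$ (Proposition~\ref{prop:surgery}), and such surgeries do not change $\pi/\pi^{(n+1)}$. For $n=0$ this quotient is $H_1(W;\mathbb Z)$, which comes from the boundary by definition. For $n=1$ it is the metabelian quotient $\pi/\pi^{(2)}$, which need not come from the boundary, and here the answer changes.

\begin{theorem}\label{thm:A}
There is a $(1)$-solvable knot that is not homotopy ribbon $(1)$-solvable; in fact there are infinitely many.
\end{theorem}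

So the answer to the Question is no, and $n=1$ is the first level at which the two notions differ.

\subsection{The criterion at level one}

Let $\Lambda=\mathbb Z[t^{\pm1}]$ with the involution $\bar t=t^{-1}$, and let $\doteq$ denote equality up to units of $\Lambda$. The order $\operatorname{ord}N$ of a finitely generated torsion $\Lambda$-module is recalled in Section~\ref{sec:algebra}. Let $\varepsilon\colon\pi_1(M_K)\to\mathbb Z$ be the abelianization and $m$ a meridian, so $\varepsilon(m)=1$. The Alexander module
\[
A_K=H_1(M_K;\Lambda)=\pi_1(M_K)^{(1)}/\pi_1(M_K)^{(2)},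
\]
on which $t$ acts by conjugation with $m$, is a finitely generated torsion module whose order is the Alexander polynomial $\Delta_K$. For a $\Lambda$-module $B$ let $G(B)=B\rtimes\mathbb Z$, with product $(b,i)(b',j)=(b+t^ib',i+j)$. The map $g\mapsto([gm^{-\varepsilon(g)}],\varepsilon(g))$ induces an isomorphism $\pi_1(M_K)/\pi_1(M_K)^{(2)}\cong G(A_K)$. Hence a $\Lambda$-map $\varphi\colon A_K\to B$ gives a homomorphism $\pi_1(M_K)\to G(B)$ and a map
\[
f_\varphi\colon M_K\to BG(B)
\]
to the classifying space; up to free homotopy it does not depend on $m$ (Lemma~\ref{lem:alex}). We write $\Omega_3^{\mathrm{Spin}}$ for smooth spin bordism.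

\begin{theorem}\label{thm:C}
A knot $K$ is homotopy ribbon $(1)$-solvable if and only if there is a submodule $P\subseteq A_K$ such that $A_K/P$ is $\mathbb Z$-torsion-free, $\operatorname{ord}P\doteq\overline{\operatorname{ord}(A_K/P)}$, and, for some spin structure on $M_K$,
\[
[M_K\to BG(A_K/P)]=0\in\Omega_3^{\mathrm{Spin}}(BG(A_K/P)).
\]
\end{theorem}

The examples come from the polynomials
\[
p=t^3-t+1,\qquad \bar p=t^3p(t^{-1})=t^3-t^2+1,\qquad q=t^3-t-1 .
\]
The polynomial $\bar p$ agrees with the conjugate of $p$ up to the unit $t^3$.

\begin{theorem}\label{thm:D}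
Let $K$ be any knot with $A_K\cong\Lambda/p\oplus\Lambda/\bar p$. Then $K$ is $(1)$-solvable. Let $f_1\colon M_K\to BG(\Lambda/p)$ and $f_2\colon M_K\to BG(\Lambda/\bar p)$ be induced by the two projections. Then $H_3(G(\Lambda/p);\mathbb Z)\cong\mathbb Z/2\cong H_3(G(\Lambda/\bar p);\mathbb Z)$, and with $e_i(K)=f_{i*}[M_K]\in\mathbb Z/2$,
\[
K\text{ is homotopy ribbon $(1)$-solvable}\iff e_1(K)\,e_2(K)=0 .
\]
All four values of $(e_1,e_2)$ occur.
\end{theorem}

The levels $n\ge\frac32$ are not decided here. For $n\ge1$ an $(n)$-solution is a $(1)$-solution: map the $l_i$ and $d_j$ to $H_2(W;R_1)$, and note that $\mu_1$ is determined by $\lambda_1$ (Section~\ref{sec:low}). So for the knots of Theorem~\ref{thm:D} the condition $e_1e_2=0$ is necessary for homotopy ribbon $(n)$-solvability at every level $n\ge1$.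

\subsection{The mechanism in the smallest case}\label{sec:idea}

Let $W$ be a $(1)$-solution, $B=H_1(W;\Lambda)$, and $\varphi\colon A_K\to B$ the map induced by inclusion. Then $\pi/\pi^{(2)}\cong G(B)$, so $f_\varphi$ extends over $W$ and $f_{\varphi*}[M_K]=0$ in $H_3(G(B))$. If $\pi_1(M_K)\to\pi$ is onto, then $B$ is a quotient of $A_K$, and for the knots of Theorem~\ref{thm:D} only the quotients $\Lambda/p$ and $\Lambda/\bar p$ are possible; this is how $e_1$ and $e_2$ obstruct. Without surjectivity $B$ may be larger than the image $O$ of $\varphi$, and a nonzero class in $H_3(G(O))$ may die in $H_3(G(B))$. Conversely, Proposition~\ref{prop:build} builds a $(1)$-solution from a map $\varphi$ with vanishing bordism class, as long as $B$ and $B/O$ are $\mathbb Z$-torsion-free and the orders balance. So we look for an injection $O\to B$ with $\mathbb Z$-torsion-free cokernel that kills a class in $H_3(G(O))$. The same phenomenon already occurs for $H_1$, where it can be seen by hand.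

\begin{example}\label{ex:klein}
For every $\Lambda$-module $B$ the abelianization of $G(B)$ is $B/(t-1)B\oplus\mathbb Z$. Let $p_1=t+1$ and $O=\Lambda/p_1$, which is $\mathbb Z$ with $t$ acting as $-1$. Then $BG(O)$ is the Klein bottle, fibered over the circle, and $H_1(G(O))=\mathbb Z/2\oplus\mathbb Z$, where $\mathbb Z/2$ is generated by the fiber. Multiplication by $2$ on $O$ is an injection that kills the fiber class, but its cokernel is $\mathbb Z/2$. For a second injection let $q_1=t-1$, $B=\Lambda/(p_1q_1)$ and $\iota\colon O\to B$, $\iota(x)=q_1x$. The group $B$ has basis $v=t-1$, $w=1$, and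
\[
tv=t^2-t=1-t=-v,\qquad tw=w+v .
\]
So $\iota(1)=v=(t-1)w$ is zero in $B/(t-1)B$, and the fiber class dies in $H_1(G(B))$. Now the cokernel $\Lambda/q_1=\mathbb Z$ is torsion-free. Two properties of $q_1$ make this work. First, $q_1(t)=-p_1(-t)$ has the root $1$, so the quotient $B/O$ has a $t$-invariant element, the image of $w$. Second, $q_1=p_1-2$, so $q_1\equiv p_1$ modulo $2$, and the lift $w$ fails to be invariant by an odd multiple of $v$.
\end{example}

The example cannot serve for knots, because $t-1$ must be invertible on the modules and because the obstruction lives in degree three. If $O$ is free abelian of rank at most $2$, the Wang sequence embeds $H_3(G(O))$ in $H_2(O)=\bigwedge^2O$, which injects into $H_2(B)=\bigwedge^2B$ for every injection $O\to B$ (tensor with $\mathbb Q$); so no class can be killed. The next rank is three, where the fiber circle is replaced by a fiber $3$-torus. A monic cubic $p$ satisfies $-p(-t)=p(t)-2$ exactly when $p=t^3+at+1$. For $t-1$ to be invertible on $\Lambda/p$ and on $\Lambda/(p-2)$, both $p(1)$ and $p(1)-2$ must be $\pm1$; this forces $p(1)=1$ and $a=-1$. So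 $p=t^3-t+1$ and $q=p-2$.

\subsection{Outline}
Section~\ref{sec:low} treats surgery on circles and proves Theorem~\ref{thm:B}. Section~\ref{sec:algebra} collects the algebra over $\Lambda$, and Section~\ref{sec:one} proves Theorem~\ref{thm:C}. Section~\ref{sec:bordism} reduces the bordism class to a homology class, and Section~\ref{sec:class} computes that the class of the fiber torus dies in $H_3(G(\Lambda/(pq)))$. Section~\ref{sec:real} realizes the invariants, and Section~\ref{sec:final} proves Theorems~\ref{thm:D} and~\ref{thm:A}.

\section{Surgery on circles and the levels $0$ and $\frac12$}\label{sec:low}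

\subsection{Conventions}
Manifolds are topological unless they are called smooth. In a topological $4$-manifold, locally flat submanifolds have normal bundles, and general position and transversality hold (Freedman--Quinn, Chapter~9). A compact manifold and its boundary form a pair that is homotopy equivalent to a finite CW pair. The $E_8$-manifold is Freedman's closed simply connected spin $4$-manifold with intersection form $E_8$. We abbreviate $M=M_K$ and $A=A_K$.

Let $\Gamma=\pi/\pi^{(k)}$ and give $R_k=\mathbb Z[\Gamma]$ the involution $\bar g=g^{-1}$. The module $H_*(W;R_k)$ is the homology of the cover of $W$ with deck group $\Gamma$, and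
\[
\lambda_k(x,y)=\sum_{g\in\Gamma}(x\cdot gy)\,g ,
\]
where $\cdot$ is the ordinary intersection number in the cover. This form is hermitian, satisfies $\lambda_k(ax,by)=a\lambda_k(x,y)\bar b$, and is carried to $\lambda_n$ by the coefficient map $R_k\to R_n$ for $n\le k$. The form $\mu_k$ is its usual quadratic refinement, with values in $R_k/\{b-\bar b\}$:
\[
\mu(x)+\overline{\mu(x)}=\lambda(x,x),\qquad \mu(x+y)=\mu(x)+\mu(y)+\lambda(x,y),\qquad \mu(ax)=a\mu(x)\bar a .
\]
Both forms are computed by counting intersection points of generic surfaces that represent the classes. Hence they can be computed in any codimension zero submanifold that contains the surfaces, and $\mu_k$ vanishes on an embedded sphere with trivial normal bundle. Since $\pi/\pi^{(1)}=H_1(W;\mathbb Z)=\mathbb Z$, we have $R_1=\Lambda$. If $a=\sum a_it^i\in\Lambda$ satisfies $a+\bar a=0$, then $a_0=0$ and $a_{-i}=-a_i$, so $a=b-\bar b$ with $b=\sum_{i>0}a_it^i$. Therefore $\mu_1(x)$ is determined by $\lambda_1(x,x)$, and $\mu_1$ vanishes wherever $\lambda_1$ does. In the same way $\mu_0(x)=\frac12\lambda_0(x,x)$.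

Let $\gamma$ be an embedded circle in the interior of a spin $4$-manifold $W$, with tubular neighborhood $\nu(\gamma)\cong S^1\times D^3$. Surgery on $\gamma$ replaces $\nu(\gamma)$ by $D^2\times S^2$. Of the two framings of $\gamma$, exactly one allows the spin structure to extend, and we always use that one. By general position $W\smallsetminus\gamma$ has the same fundamental group as $W$, so surgery divides $\pi_1(W)$ by the normal closure of $\gamma$. It raises the Euler characteristic by $\chi(D^2\times S^2)-\chi(S^1\times D^3)=2$. If $\Phi$ maps $W$ to an aspherical space and $\Phi|_\gamma$ is null-homotopic, then $\Phi|_{W\smallsetminus\nu(\gamma)}$ extends over the new manifold, because $D^2\times S^2$ is obtained from $S^1\times S^2$ by attaching the $2$-cell $D^2\times\mathrm{pt}$ and a $4$-cell.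

\begin{lemma}\label{lem:chi}
Let $W$ be a compact connected oriented $4$-manifold with $\partial W=M$ such that $H_1(M;\mathbb Z)\to H_1(W;\mathbb Z)$ is an isomorphism. Then $H_2(W;\mathbb Z)$ is free of rank $\chi(W)$.
\end{lemma}

\begin{proof}
We have $H_0(W,M;\mathbb Z)=H_1(W,M;\mathbb Z)=0$. By duality and universal coefficients, $H_2(W)\cong H^2(W,M)\cong\operatorname{Hom}(H_2(W,M),\mathbb Z)$ is free, and $H_3(W)\cong H^1(W,M)$ and $H_4(W)\cong H^0(W,M)$ vanish. Finally $b_0(W)=b_1(W)=1$.
\end{proof}

\subsection{Making the boundary carry the fundamental group}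
A surgery creates a sphere $\{0\}\times S^2$, which can join the Lagrangian. The difficulty is to find a dual for it. A dual must cross the sphere once, so it should be the disk $D^2\times\mathrm{pt}$ closed up by a $2$-chain in the $R_n$-cover. Such a chain exists when the circle is null-homologous in that cover, that is, when it lies in $\pi^{(n+1)}$.

\begin{proposition}\label{prop:surgery}
Let $n\in\mathbb N_0$ and let $W$ be an $(n)$-solution (respectively an $(n.5)$-solution) for $K$ such that $\pi_1(M)\to\pi/\pi^{(n+1)}$ is onto. Then $K$ is homotopy ribbon $(n)$-solvable (respectively homotopy ribbon $(n.5)$-solvable).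
\end{proposition}

\begin{proof}
Let $k=n$ (respectively $k=n+1$), so that $l_i\in H_2(W;R_k)$ and $d_j\in H_2(W;R_n)$. Let $z_1,\dots,z_s$ generate $\pi$. By hypothesis there are $h_i\in\pi_1(M)$ with $\gamma_i=z_ih_i^{-1}\in\pi^{(n+1)}$. Represent the $\gamma_i$ by disjoint embedded circles in the interior of $W$ and do surgery on them, obtaining a spin manifold $W'$ whose fundamental group $\pi'$ is the quotient of $\pi$ by the normal closure of the $\gamma_i$. In $\pi'$ we have $z_i=h_i$, so $\pi_1(M)\to\pi'$ is onto. Since the $\gamma_i$ lie in $\pi^{(n+1)}$, we have $\pi'/\pi'^{(r)}=\pi/\pi^{(r)}$ for $r\le n+1$. In particular $H_1(W';\mathbb Z)=H_1(W;\mathbb Z)$, and the rings $R_n$ and $R_k$ are the same for $W$ and $W'$. By Lemma~\ref{lem:chi}, $H_2(W';\mathbb Z)$ is free of rank $2g+2s$.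

\emph{The Lagrangian.} Let $W_c=W\smallsetminus\bigcup\operatorname{int}\nu(\gamma_i)$, which lies in both $W$ and $W'$. For $r\le n+1$, excision gives
\[
H_2(W,W_c;R_r)\cong\bigoplus_iH_2\bigl(S^1\times(D^3,S^2);R_r\bigr)=0,
\]
so $H_2(W_c;R_r)\to H_2(W;R_r)$ is onto and $H_1(W_c;R_r)\to H_1(W;R_r)$ is injective. Lift $l_i$ and $d_j$ to $W_c$ and let $\hat l_i$, $\hat d_j$ be their images in $W'$. Their intersection and self-intersection numbers are computed in $W_c$, so they equal those of $l_i,d_j$ in $W$. Let $s_j\in H_2(W';R_k)$ be the class of a lift of the sphere $\{0\}\times S^2$ in the $j$-th copy of $D^2\times S^2$. These spheres are disjoint from $W_c$ and from each other, and they are embedded with trivial normal bundle. Hence $\lambda_k(\hat l_i,s_j)=0$, $\lambda_k(s_i,s_j)=0$, $\mu_k(s_j)=0$ and $\lambda_n(s_i,\hat d_j)=0$. By the formulas for $\mu(x+y)$ and $\mu(ax)$, both forms vanish on the submodule $L'$ generated by the $\hat l_i$ and $s_j$.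

\emph{The duals.} The circle $\partial D^2\times\mathrm{pt}\subset\partial\nu(\gamma_j)$ is parallel to $\gamma_j$. A lift of it to the $R_n$-cover represents an element of $H_1(W;R_n)=\pi^{(n)}/\pi^{(n+1)}$, and this element is zero because $\gamma_j\in\pi^{(n+1)}$. By the injectivity above, the lift bounds a $2$-chain in the $R_n$-cover of $W_c$. Together with the matching lift of $D^2\times\mathrm{pt}$ this chain forms a class $d'_j\in H_2(W';R_n)$. It meets the translates of the spheres in one point only, so after multiplying $d_j'$ by a sign and a group element we have $\lambda_n(s_i,d'_j)=\delta_{ij}$. Put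
\[
d''_j=d'_j-\sum_i\overline{\lambda_n(\hat l_i,d'_j)}\,\hat d_i .
\]
Then $\lambda_n(\hat l_i,d''_j)=0$ and $\lambda_n(s_i,d''_j)=\delta_{ij}$, so the $\hat d_j$ and $d''_j$ are $(n)$-duals for the generators $\hat l_i$, $s_i$ of $L'$.

\emph{The image over $\mathbb Z$.} Pairing with the images of the duals defines a map $H_2(W';\mathbb Z)\to\mathbb Z^{g+s}$ that sends the images of the $g+s$ generators of $L'$ to the standard basis. So these images span a direct summand of rank $g+s$, on which $\lambda_0$ vanishes. Thus $L'$ is a $(k)$-Lagrangian with $(n)$-duals.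
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $n=0$ the hypothesis of Proposition~\ref{prop:surgery} says that $\pi_1(M)\to\pi/\pi^{(1)}=H_1(W;\mathbb Z)$ is onto, which is part of Definition~\ref{def:solution}. The two cases of the proposition cover $(0)$-solutions and $(0.5)$-solutions.
\end{proof}

For $n=1$ the hypothesis says that $\pi_1(M)\to\pi/\pi^{(2)}$ is onto, or equivalently that $A\to H_1(W;\Lambda)=\pi^{(1)}/\pi^{(2)}$ is onto. So at level one the question concerns this map of $\Lambda$-modules.

\section{Algebra over $\Lambda$}\label{sec:algebra}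

The ring $\Lambda$ is a Noetherian unique factorization domain, regular of global dimension $2$, and $\widetilde K_0(\Lambda)=0$, which means that finitely generated projective modules are stably free. \emph{Torsion} means $\Lambda$-torsion. For a module $N$ let $\overline N$ be the same group with $t$ acting as $t^{-1}$, and put
\[
N^*=\overline{\operatorname{Hom}_\Lambda(N,\Lambda)},\qquad N^\vee=\overline{\operatorname{Ext}^1_\Lambda(N,\Lambda)} .
\]
If $\Lambda^a\to\Lambda^b\to N\to0$ presents a torsion module, then $\operatorname{ord}N$ is the greatest common divisor of the $b\times b$ minors; for a square presentation it is the determinant, and $\operatorname{ord}(\Lambda/f)\doteq f$. The exponent of an irreducible element $f$ in $\operatorname{ord}N$ is the length of the localization of $N$ at the prime $(f)$, so orders are multiplicative in short exact sequences. Every maximal ideal $\mathfrak m$ of $\Lambda$ has a finite residue field, so it has the form $(\ell,f)$ with $\ell$ a prime number, and the Koszul resolution gives $\operatorname{Ext}^i(\Lambda/\mathfrak m,\Lambda)=0$ for $i\le1$ and $\operatorname{Ext}^2(\Lambda/\mathfrak m,\Lambda)\cong\Lambda/\mathfrak m$.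

Because $\Lambda$ has dimension two, $\operatorname{Ext}^2$ can be nonzero, and it disturbs duality. Parts (b) and (c) below say that for our modules it detects exactly $\mathbb Z$-torsion.

\begin{lemma}\label{lem:alg}
Let $N$ be a finitely generated $\Lambda$-module.
\begin{enumerate}
\item[(a)] If $t-1$ is onto on $N$, then $t-1$ is bijective on $N$ and $N$ is torsion.
\item[(b)] If $N$ is $\mathbb Z$-torsion-free, then $\operatorname{Ext}^2(N,\Lambda)=0$. If $N$ is also torsion, then $\operatorname{ord}N^\vee\doteq\overline{\operatorname{ord}N}$.
\item[(c)] If $t-1$ is bijective on $N$ and $\operatorname{Ext}^2(N,\Lambda)=0$, then $N$ is $\mathbb Z$-torsion-free.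
\item[(d)] The module $N^*$ is projective.
\item[(e)] An injective map of free modules of the same finite rank whose cokernel has unit order is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A surjective endomorphism of a Noetherian module is bijective. By Nakayama's lemma $N=(t-1)N$ is killed by an element that is congruent to $1$ modulo $t-1$, hence nonzero.

(b) Let $\mathfrak m\ni\ell$ be a maximal ideal and $P_*\to N$ a projective resolution. Since $\ell$ is a nonzerodivisor on $\Lambda$ and on $N$, the complex $P_*/\ell$ is a projective resolution of $N/\ell$ over $\Lambda/\ell=\mathbb F_\ell[t^{\pm1}]$. This ring is a principal ideal domain, so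
\[
\operatorname{Tor}_2^\Lambda(N,\Lambda/\mathfrak m)=\operatorname{Tor}_2^{\Lambda/\ell}(N/\ell,\Lambda/\mathfrak m)=0 .
\]
The kernel $Z$ of a surjection $\Lambda^b\to N$ therefore has $\operatorname{Tor}_1(Z,\Lambda/\mathfrak m)=0$ for all $\mathfrak m$. So $Z$ is locally free, hence projective, and $\operatorname{Ext}^2(N,\Lambda)=0$. After adding a free module to $Z$ and to $\Lambda^b$ we may take $Z$ free. If $N$ is torsion the two ranks agree, so $N$ has a square presentation matrix with nonzero determinant. Applying $\operatorname{Hom}(-,\Lambda)$ shows that the transposed matrix presents $\operatorname{Ext}^1(N,\Lambda)$.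

(c) Otherwise $N_\ell=\{x\in N:\ell x=0\}$ is nonzero for some prime $\ell$. The map $t-1$ is onto on $N_\ell$: if $x=(t-1)y$ and $\ell x=0$, then $(t-1)\ell y=0$, so $\ell y=0$. Thus $N_\ell$ is a finitely generated module over the principal ideal domain $\mathbb F_\ell[t^{\pm1}]$ without free summand. It is then finite, and it contains a simple submodule $\Lambda/\mathfrak m$. As $\operatorname{Ext}^3$ vanishes, $\operatorname{Ext}^2(N,\Lambda)$ surjects onto $\operatorname{Ext}^2(\Lambda/\mathfrak m,\Lambda)\ne0$, a contradiction.

(d) Dualizing a presentation $P_1\to P_0\to N\to0$ gives $0\to N^*\to P_0^*\to P_1^*$. So $N^*$ is a second syzygy, which is projective in global dimension $2$.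

(e) The determinant is the order of the cokernel.
\end{proof}

Let $X$ be a finite complex or a finite pair with a homomorphism from the fundamental group onto $\mathbb Z$, and write $H_j=H_j(X;\Lambda)$, $H^j=H^j(X;\Lambda)$. The sequence $0\to\Lambda\xrightarrow{t-1}\Lambda\to\mathbb Z\to0$ gives the \emph{Wang sequence}
\[
\cdots\to H_j\xrightarrow{t-1}H_j\to H_j(X;\mathbb Z)\to H_{j-1}\xrightarrow{t-1}H_{j-1}\to\cdots .
\]
It does not need finiteness, and it holds also with $\mathbb F_2$ in place of $\mathbb Z$. For $X=BG(B)$ the infinite cyclic cover is the classifying space of the group $B$, so $H_j$ is the group homology $H_j(B)$; if $B$ is free abelian of finite rank, this is $\bigwedge^jB$.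

The universal coefficient spectral sequence $E_2^{i,j}=\operatorname{Ext}^i(H_j,\Lambda)\Rightarrow H^{i+j}$ has only the columns $i=0,1,2$, and its only differentials are $d_2\colon E_2^{0,j}\to E_2^{2,j-1}$. In our applications $H_0$ is $0$ or $\Lambda/(t-1)$, so that $\operatorname{Hom}(H_0,\Lambda)=\operatorname{Ext}^2(H_0,\Lambda)=0$. The spectral sequence then gives $H^0=0$ and the exact sequences
\begin{gather}
0\to\operatorname{Ext}^1(H_0,\Lambda)\to H^1\to\operatorname{Hom}(H_1,\Lambda)\to0,\label{eq:U1}\\
0\to\operatorname{Ext}^1(H_1,\Lambda)\to H^2\to\operatorname{Hom}(H_2,\Lambda)\xrightarrow{d_2}\operatorname{Ext}^2(H_1,\Lambda)\to H^3 .\label{eq:U2}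
\end{gather}
Poincar\'e--Lefschetz duality reads $H_i(W;\Lambda)\cong\overline{H^{4-i}(W,M;\Lambda)}$ and $H_i(W,M;\Lambda)\cong\overline{H^{4-i}(W;\Lambda)}$. Let $j\colon H_2(W;\Lambda)\to H_2(W,M;\Lambda)$ be the natural map and let $\operatorname{ev}\colon H_2(W,M;\Lambda)\to H_2(W;\Lambda)^*$ be duality followed by evaluation. Then $\operatorname{ev}\circ j$ is the adjoint $y\mapsto\lambda_1(\,\cdot\,,y)$ of the intersection form. The exact sequence of the pair gives
\begin{equation}\label{eq:cokerj}
\operatorname{coker}j\cong\ker\bigl(A\to H_1(W;\Lambda)\bigr).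
\end{equation}

\begin{lemma}\label{lem:alex}
\begin{enumerate}
\item[(a)] If $X$ is a connected finite complex with $H_1(X;\mathbb Z)=\mathbb Z$, then $H_1(X;\Lambda)$ is torsion and $t-1$ is bijective on it. This applies to $M$ and to every $(1)$-solution.
\item[(b)] The module $H_2(M;\Lambda)$ is killed by $t-1$.
\item[(c)] For a $\Lambda$-map $\varphi\colon A\to B$, the free homotopy class of $f_\varphi$ does not depend on the meridian.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the Wang sequence $H_1(X;\mathbb Z)\to H_0(X;\Lambda)=\mathbb Z$ is onto, hence bijective. So $t-1$ is onto on $H_1(X;\Lambda)$, and Lemma~\ref{lem:alg}(a) applies.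

(b) We have $H_2(M;\Lambda)\cong\overline{H^1(M;\Lambda)}$. Since $\operatorname{Hom}(A,\Lambda)=0$, the sequence \eqref{eq:U1} gives $H^1(M;\Lambda)\cong\operatorname{Ext}^1(\Lambda/(t-1),\Lambda)\cong\Lambda/(t-1)$.

(c) Let $m'$ be another meridian, with image $(a,1)\in G(A)$ under the map defined by $m$. For $c\in A$ we compute $(c,0)(a,1)(c,0)^{-1}=(a+(1-t)c,1)$, and by (a) there is $c$ with $a+(1-t)c=0$. Conjugation by $(c,0)$ fixes $A$, so the map defined by $m$ followed by this conjugation agrees with the map defined by $m'$ on $\pi_1(M)^{(1)}$ and on $m'$, hence everywhere. The two homomorphisms to $G(B)$ thus differ by conjugation with $(\varphi(c),0)$, and conjugate homomorphisms induce freely homotopic maps to $BG(B)$.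
\end{proof}

\section{Building and constraining $(1)$-solutions}\label{sec:one}

In this section $H_i(\cdot)$ means homology with coefficients in $\Lambda$.

\subsection{From a null-bordism to a $(1)$-solution}
We start from a null-bordism over $BG(B)$ and arrange $H_1(W)=B$ by surgery. There is no direct control over the intersection form of the result. An order count shows that it is nonsingular, and once it is nonsingular, the computation of $L_4(\mathbb Z[\mathbb Z])$ shows that only the signature prevents it from being stably hyperbolic.

\begin{proposition}\label{prop:build}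
Let $\varphi\colon A\to B$ be a $\Lambda$-map such that
\begin{enumerate}
\item[(i)] $B$ is finitely generated and $\mathbb Z$-torsion-free, and $t-1$ is bijective on $B$;
\item[(ii)] $C=\operatorname{coker}\varphi$ is $\mathbb Z$-torsion-free;
\item[(iii)] $\operatorname{ord}(\ker\varphi)\doteq\overline{\operatorname{ord}(\operatorname{im}\varphi)}$;
\item[(iv)] $[M,f_\varphi]=0\in\Omega_3^{\mathrm{Spin}}(BG(B))$ for some spin structure on $M$.
\end{enumerate}
Then $K$ is $(1)$-solvable. If moreover $\varphi$ is onto, then $K$ is homotopy ribbon $(1)$-solvable.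
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:alg}(a), $B$ and its quotient $C$ are torsion and $t-1$ is bijective on both.

\emph{Step 1: arranging $H_1(W)=B$.} By (iv) there is a smooth compact spin manifold $W$ with $\partial W=M$ and a map $\Phi\colon W\to BG(B)$ extending $f_\varphi$. Discarding closed components, we take $W$ connected. All surgeries below are on circles whose classes die in $G(B)$, so $\Phi$ extends over the results.

We first make $\Phi_*\colon\pi_1(W)\to G(B)$ onto. If $\varphi$ is onto, then already $\pi_1(M)\to G(B)$ is onto, and we do more: for generators $z_i$ of $\pi_1(W)$ choose $h_i\in\pi_1(M)$ with the same image in $G(B)$ and do surgery on the $z_ih_i^{-1}$. Then $\pi_1(M)\to\pi_1(W)$ is onto, and it stays onto under further surgeries. For general $\varphi$, take the connected sum with copies of $S^1\times S^3$ that map to generators of the finitely generated group $G(B)$.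

Use the composition $\pi_1(W)\to G(B)\to\mathbb Z$ for $\Lambda$-coefficients, and let $\kappa$ be its kernel. Then $H_1(W)=\kappa^{ab}$, and $\Phi_*$ induces a surjection $\kappa^{ab}\to B$. Its kernel is a finitely generated $\Lambda$-module. Choose elements of $\kappa$ that represent generators; they map to the identity of $G(B)$, and we do surgery on them. The image in $\kappa^{ab}$ of their normal closure is the $\Lambda$-submodule that they generate, so now $H_1(W)\cong B$, and $A\to H_1(W)$ is $\varphi$. As $t-1$ is onto on $B$, the Wang sequence gives $H_1(W;\mathbb Z)\cong H_0(W)=\mathbb Z$, and the meridian maps to a generator. So $H_1(M;\mathbb Z)\to H_1(W;\mathbb Z)$ is an isomorphism and $R_1=\Lambda$.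

\emph{Step 2: the form is nonsingular modulo torsion.} The infinite cyclic covers of $M$ and $W$ are connected, so $H_0(W,M)=0$ and $H_1(W,M)=C$. By (i), (ii) and Lemma~\ref{lem:alg}(b), $\operatorname{Ext}^2(B,\Lambda)=\operatorname{Ext}^2(C,\Lambda)=0$. Put $T=C^\vee$ and $Q=H_2(W,M)^*$. Duality and \eqref{eq:U2}, applied to $(W,M)$ and to $W$, give short exact sequences
\[
0\to T\to H_2(W)\to Q\to0,\qquad 0\to B^\vee\to H_2(W,M)\xrightarrow{\operatorname{ev}}H_2(W)^*\to0 .
\]
By Lemma~\ref{lem:alg}(d), $Q$ is projective. So $H_2(W)\cong T\oplus Q$, the torsion submodule is $T$, and $H_2(W)^*=Q^*$. The form $\lambda_1$ vanishes on $T$ and induces a hermitian form $\lambda$ on $Q$, with adjoint $\hat\lambda\colon Q\to Q^*$. Since $Q^*$ is torsion-free, $j$ maps $T$ into $B^\vee$, and we obtain a commutative diagram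
\[
\begin{array}{ccccccccc}
0&\to&T&\to&H_2(W)&\to&Q&\to&0\\
&&\downarrow&&\downarrow{\scriptstyle j}&&\downarrow{\scriptstyle\hat\lambda}&&\\
0&\to&B^\vee&\to&H_2(W,M)&\to&Q^*&\to&0 .
\end{array}
\]
The map $t-1$ is bijective on $T$, by functoriality of $\operatorname{Ext}$, and injective on $Q$, so it is injective on $H_2(W)$. By Lemma~\ref{lem:alex}(b) the map $H_2(M)\to H_2(W)$ is zero, so $j$ is injective. With \eqref{eq:cokerj}, the snake lemma shows that $T\to B^\vee$ is injective and gives
\[
0\to\ker\hat\lambda\to B^\vee/T\to\ker\varphi\to\operatorname{coker}\hat\lambda\to0 .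
\]
The module $\ker\hat\lambda$ is torsion-free and embeds in a torsion module, so it is zero. By Lemma~\ref{lem:alg}(b), the relation $\operatorname{ord}B\doteq\operatorname{ord}(\operatorname{im}\varphi)\operatorname{ord}C$, and (iii),
\[
\operatorname{ord}(\operatorname{coker}\hat\lambda)\doteq\frac{\operatorname{ord}(\ker\varphi)\;\overline{\operatorname{ord}C}}{\overline{\operatorname{ord}B}}\doteq\frac{\operatorname{ord}(\ker\varphi)}{\overline{\operatorname{ord}(\operatorname{im}\varphi)}}\doteq1 .
\]
A connected sum with $S^2\times S^2$ adds a hyperbolic plane on $\Lambda^2$ to $(Q,\lambda)$ and does not change $\operatorname{coker}\hat\lambda$. After finitely many such sums the stably free module $Q$ is free, and $\hat\lambda$ is an isomorphism by Lemma~\ref{lem:alg}(e). Since $t-1$ is injective on $B$ and onto on $T$, the Wang sequence gives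
\[
H_2(W;\mathbb Z)=H_2(W)/(t-1)=Q\otimes_\Lambda\mathbb Z ,
\]
and $\lambda_0=\lambda\otimes\mathbb Z$ is unimodular.

\emph{Step 3: the Lagrangian.} The constant coefficient of $\lambda(x,x)$ is the ordinary self-intersection number of $x$ in the infinite cyclic cover of $W$. This cover is spin, so the number is even. Hence $\lambda(x,x)=b+\bar b$ for some $b\in\Lambda$, the class $\mu(x)$ of $b$ modulo $\{c-\bar c\}$ is unique by Section~\ref{sec:low}, and by this uniqueness $\mu$ satisfies the identities of a quadratic refinement. Recall that for $R=\mathbb Z$ or $\Lambda$ the group $L_4(R)$ consists of nonsingular quadratic forms on finitely generated free $R$-modules modulo hyperbolic forms, and that a form represents zero exactly when it becomes hyperbolic after adding hyperbolic planes. Recall also that $L_4(\mathbb Z)\cong\mathbb Z$ by signature divided by $8$, with generator $E_8$, and that $L_3(\mathbb Z)=0$. Shaneson's theorem gives $L_4(\mathbb Z[\mathbb Z])\cong L_4(\mathbb Z)\oplus L_3(\mathbb Z)$. So $\mathbb Z\subset\Lambda$ induces an isomorphism on $L_4$, whose inverse is induced by $t\mapsto1$,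 and the class of $(Q,\lambda,\mu)$ is $\operatorname{sign}(\lambda_0)/8$. A connected sum with the $E_8$-manifold, with either orientation, adds $\pm E_8\otimes\Lambda$ to the form. Thus we can make the signature zero, and after further sums with $S^2\times S^2$ the form $(Q,\lambda,\mu)$ is hyperbolic, with a basis $l'_i,d'_i$ $(1\le i\le g)$ such that $\lambda(l'_i,l'_j)=0$ and $\lambda(l'_i,d'_j)=\delta_{ij}$.

Lift this basis to $l_i,d_i\in H_2(W)$, and let $L$ be generated by the $l_i$. Then $\lambda_1$ vanishes on $L$, hence so does $\mu_1$; we have $\lambda_1(l_i,d_j)=\delta_{ij}$; and $L$ maps onto the summand spanned by the $l'_i\otimes1$ in $H_2(W;\mathbb Z)=Q\otimes\mathbb Z\cong\mathbb Z^{2g}$. So $W$ is a $(1)$-solution. The sums in Steps 2 and 3 are spin and do not change $\pi_1(W)$, so $\pi_1(M)\to\pi_1(W)$ is onto when $\varphi$ is.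
\end{proof}

The $\mathbb Z$-torsion-freeness of $B$ makes $\operatorname{ev}$ onto, that of $C$ makes $H_2(W)/T$ projective, and both enter the order count. The sum with $E_8$-manifolds is the only place where $W$ leaves the smooth category.

\subsection{What a $(1)$-solution forces}
The definition of a $(1)$-solution controls only the span of the $l_i$ and $d_j$. A rank count shows that this is all of $H_2(W)$ up to torsion.

\begin{lemma}\label{lem:rank}
Let $W$ be a $(1)$-solution whose module $H_2(W)$ is torsion-free. Then $H_2(W)$ is free on the $l_i$ and $d_j$, and $\operatorname{ev}\circ j\colon H_2(W)\to H_2(W)^*$ is an isomorphism.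
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:alex}(a), $H_1(W)$ is torsion, and so is its quotient $H_1(W,M)$; also $H_0(W,M)=0$. By duality and \eqref{eq:U1}, $H_3(W)=H_4(W)=0$. The alternating sum of the $\Lambda$-ranks of the $H_i(W)$ is $\chi(W)$, which is $2g$ by Lemma~\ref{lem:chi}. As $H_0(W)$ and $H_1(W)$ are torsion, $H_2(W)$ has rank $2g$. The Gram matrix of the $l_i,d_j$ is $\left(\begin{smallmatrix}0&I\\I&*\end{smallmatrix}\right)$, which is invertible. So their span $\mathcal H$ is free of rank $2g$, the form on $\mathcal H$ is nonsingular, and $H_2(W)=\mathcal H\oplus\mathcal H^\perp$. The summand $\mathcal H^\perp$ has rank $0$ and is torsion-free, so it is zero.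
\end{proof}

\begin{proposition}\label{prop:need}
Let $W$ be a $(1)$-solution for $K$ with $\pi_1(M)\to\pi_1(W)$ onto, and let $P=\ker(A\to H_1(W))$. Then $H_1(W)=A/P$, this module is $\mathbb Z$-torsion-free, $\operatorname{ord}P\doteq\overline{\operatorname{ord}(A/P)}$, and the map $M\to BG(A/P)$ extends over $W$.
\end{proposition}

\begin{proof}
An element of $\pi^{(1)}$ is the image of an element of $\pi_1(M)$, which lies in $\pi_1(M)^{(1)}$ because $H_1(M;\mathbb Z)\cong H_1(W;\mathbb Z)$. So $A\to B=H_1(W)$ is onto, $B=A/P$, and $H_0(W,M)=H_1(W,M)=0$. The formula $g\mapsto([gm^{-\varepsilon(g)}],\varepsilon(g))$, with the image of the meridian in $\pi$, defines a homomorphism $\pi\to G(B)$ that restricts to the given one on $\pi_1(M)$. Since $BG(B)$ is aspherical, the map $M\to BG(B)$ extends over $W$.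

By duality and \eqref{eq:U2} for $(W,M)$, we have $H_2(W)\cong H_2(W,M)^*$, which is projective and hence torsion-free. By Lemma~\ref{lem:rank}, $\operatorname{ev}\circ j$ is an isomorphism, so $\operatorname{ev}$ is onto. In \eqref{eq:U2} for $W$ this means $d_2=0$, so $\operatorname{Ext}^2(B,\Lambda)$ embeds in $H^3(W;\Lambda)\cong\overline{H_1(W,M)}=0$. By Lemmas~\ref{lem:alex}(a) and~\ref{lem:alg}(c), $B$ is $\mathbb Z$-torsion-free. The sequence
\[
0\to B^\vee\to H_2(W,M)\xrightarrow{\operatorname{ev}}H_2(W)^*\to0
\]
is split by $j\circ(\operatorname{ev}\circ j)^{-1}$, whose image is the image of $j$. Hence $\operatorname{coker}j\cong B^\vee$. By \eqref{eq:cokerj}, $P\cong B^\vee$, and $\operatorname{ord}P\doteq\overline{\operatorname{ord}B}$ by Lemma~\ref{lem:alg}(b).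
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $P$ is as in the theorem, apply Proposition~\ref{prop:build} to the projection $A\to A/P$; here $C=0$, and $t-1$ is bijective on $A/P$ by Lemmas~\ref{lem:alex}(a) and~\ref{lem:alg}(a).

Conversely, let $W$ and $P$ be as in Proposition~\ref{prop:need}. Then $W$ is a topological spin null-bordism over $BG(A/P)$, and it remains to replace it by a smooth one. The Kirby--Siebenmann invariant of $W$ relative to the smooth structure on $M$ lies in $H^4(W,M;\mathbb Z/2)=\mathbb Z/2$. It is additive under connected sum and nonzero on the $E_8$-manifold, so after a sum with that manifold, if needed, it vanishes. Then $W\#r(S^2\times S^2)$ is smoothable relative to the boundary for some $r$ (Freedman--Quinn, \S8.6). These sums are spin and do not change $\pi_1$, so the map to $BG(A/P)$ still extends.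
\end{proof}

The smoothing argument is not used for Theorems~\ref{thm:B}, \ref{thm:A} and~\ref{thm:D}.

\begin{remark}\label{rem:finite}
Let $W$ be a $(1)$-solution such that $B=H_1(W)$ is $\mathbb Z$-torsion-free and $C=\operatorname{coker}(A\to B)$ is finite. Then $C=0$. Indeed, induction on length and the Koszul computation show that $\operatorname{Ext}^1(C,\Lambda)=0$ and that $C'=\overline{\operatorname{Ext}^2(C,\Lambda)}$ is finite. Duality and \eqref{eq:U2} for $(W,M)$ give $0\to H_2(W)\to H_2(W,M)^*\to C'\to B$, and the last map is zero. So $H_2(W)$ is torsion-free, hence free by Lemma~\ref{lem:rank}, and $C'$ has projective dimension at most $1$. Since $t-1$ is bijective on $C$ and on $C'$, Lemma~\ref{lem:alg}(c) shows that the finite module $C'$ is zero, and then that $C$ is zero. Thus a map $\varphi\colon A\to B$ with $B$ $\mathbb Z$-torsion-free and with nonzero finite cokernel is never the map $A\to H_1(W)$ of a $(1)$-solution, and the construction in Proposition~\ref{prop:build} cannot be carried out with such a $\varphi$. The knot may still have other $(1)$-solutions.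
\end{remark}

\section{From spin bordism to group homology}\label{sec:bordism}

A spin bordism class in degree three carries a homology class and several invariants modulo $2$. The next lemma gives a condition under which only the homology class and the Arf invariant remain. Recall that $\Omega_0^{\mathrm{Spin}}=\mathbb Z$, $\Omega_1^{\mathrm{Spin}}=\Omega_2^{\mathrm{Spin}}=\mathbb Z/2$ and $\Omega_3^{\mathrm{Spin}}=0$. A spin structure on a closed surface defines a quadratic form on $H_1(\,\cdot\,;\mathbb F_2)$ whose value on a simple closed curve is $0$ if the induced spin structure on the curve bounds and $1$ if not, and the Arf invariant of this form detects $\Omega_2^{\mathrm{Spin}}$. For a knot with Seifert surface $F$, $\operatorname{Arf}K$ is the Arf invariant of the form $x\mapsto\operatorname{lk}(x,x^+)\bmod2$, where $x^+$ is the push-off of $x$ normal to $F$. By Levine's theorem, $\operatorname{Arf}K=0$ if and only if $\Delta_K(-1)\equiv\pm1\pmod 8$.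

\begin{lemma}\label{lem:spin}
Let $B$ be a $\Lambda$-module on which $t-1$ is bijective and for which $H_2(G(B);\mathbb F_2)=0$. Let $K$ be a knot with $\operatorname{Arf}K=0$ and let $\varphi\colon A\to B$ be a $\Lambda$-map. Then $[M,f_\varphi]=0\in\Omega_3^{\mathrm{Spin}}(BG(B))$ for some spin structure if and only if $f_{\varphi*}[M]=0\in H_3(G(B);\mathbb Z)$.
\end{lemma}

\begin{proof}
If $f_\varphi$ extends over an oriented $W$ with boundary $M$, then $f_{\varphi*}[M]=0$. For the converse put $X=BG(B)$. The inclusion and projection $\mathbb Z\to G(B)\to\mathbb Z$ give maps $S^1\to X\to S^1$ whose composition is the identity, so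
\[
\Omega_3^{\mathrm{Spin}}(X)\cong\Omega_3^{\mathrm{Spin}}(S^1)\oplus\Omega_3^{\mathrm{Spin}}(X,S^1),
\]
and we show that both components of $[M,f_\varphi]$ vanish.

\emph{The relative component.} The Atiyah--Hirzebruch spectral sequence has the terms $H_i(X,S^1;\Omega^{\mathrm{Spin}}_{3-i})$ in total degree three. Since $B/(t-1)B=0$, the map $H_1(S^1)\to H_1(X)$ is an isomorphism. So $H_1(X,S^1;\mathbb F_2)=0$ and $H_2(X,S^1;\mathbb F_2)=H_2(G(B);\mathbb F_2)=0$, and the term with $i=0$ vanishes too. Hence $\Omega_3^{\mathrm{Spin}}(X,S^1)\to H_3(X,S^1;\mathbb Z)=H_3(G(B);\mathbb Z)$ is injective, and the relative component vanishes by assumption.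

\emph{The component over the circle.} We have $\Omega_3^{\mathrm{Spin}}(S^1)\cong\Omega_3^{\mathrm{Spin}}\oplus\Omega_2^{\mathrm{Spin}}=\mathbb Z/2$, where a map to $S^1$ is sent to the preimage of a regular value. The map $M\to S^1$ induces $\varepsilon$, so we may take the preimage to be a Seifert surface $F$ capped off by a disk. Give $M$ the spin structure that bounds the trace, $D^4$ with a $0$-framed $2$-handle along $K$; on the knot exterior it is the restriction of the spin structure of $S^3=\partial D^4$. Let $x\subset F$ be a simple closed curve. The spin structure that it inherits from $F$ is the one induced from $S^3$ by the framing of $x$ given by $F$, and this framing has self-linking number $\operatorname{lk}(x,x^+)$. Consider first the framing of $x$ with self-linking number $0$. Push the interior of a Seifert surface of $x$ into $D^4$. The normal direction of this surface in $S^3$ extends the framing to a normal framing of the pushed surface in $D^4$, so the surface inherits a spin structure that $x$ bounds. One extra twist of the framing represents the generator of $\pi_1SO(2)$, which maps to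 the generator of $\pi_1SO(3)=\mathbb Z/2$, so it changes the spin structure on $x$. Therefore the quadratic form of the capped surface is $x\mapsto\operatorname{lk}(x,x^+)\bmod2$, and its Arf invariant is $\operatorname{Arf}K=0$.
\end{proof}

\begin{example}\label{ex:small}
Two small cases show Theorem~\ref{thm:C} with no obstruction left. If $A=0$, take $P=0$; then $G(0)=\mathbb Z$ has no homology above degree one and $\Delta_K(-1)=\pm1$, so $K$ is homotopy ribbon $(1)$-solvable. Next let $A\cong\Lambda/(2t-1)\oplus\Lambda/(t-2)$, as for the Seifert matrix $\left(\begin{smallmatrix}0&2\\1&0\end{smallmatrix}\right)$, and take $P=\Lambda/(2t-1)$. Then $A/P\cong\mathbb Z[\frac12]$ with $t=2$, and $2t-1\doteq\overline{t-2}$. As a union of infinite cyclic groups, $\mathbb Z[\frac12]$ has no integral homology above degree one, and $H_1(\mathbb Z[\frac12];\mathbb F_2)=0$. The Wang sequence gives $H_3(G(A/P);\mathbb Z)=0$ and $H_2(G(A/P);\mathbb F_2)=0$. Since $\Delta_K(-1)=\pm9$, Lemma~\ref{lem:spin} applies, and every such knot is homotopy ribbon $(1)$-solvable.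
\end{example}

\section{The class of the fiber torus}\label{sec:class}

\begin{lemma}\label{lem:groups}
\begin{enumerate}
\item[(a)] The modules $\Lambda/p$, $\Lambda/\bar p$, $\Lambda/q$ and $\Lambda/(pq)$ are free abelian of ranks $3,3,3,6$, and $t-1$ is bijective on each.
\item[(b)] The polynomials $p$ and $\bar p$ are irreducible in $\Lambda$ and not associate.
\item[(c)] For $O=\Lambda/p$ and for $O=\Lambda/\bar p$, the group $H_3(G(O);\mathbb Z)$ is $\mathbb Z/2$, generated by the image of $1\wedge t\wedge t^2\in\bigwedge^3O=H_3(O)$, the fundamental class of the fiber $3$-torus.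
\item[(d)] For $B\in\{\Lambda/p,\Lambda/\bar p,\Lambda/(pq)\}$ we have $H_2(G(B);\mathbb F_2)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f\in\mathbb Z[t]$ is monic with $f(0)=\pm1$, then $t$ is invertible on $\mathbb Z[t]/f$, so $\Lambda/f=\mathbb Z[t]/f$ is free of rank $\deg f$. The characteristic polynomial of $t$ is $f$, so $\det(1-t)=f(1)$. Here $p(1)=\bar p(1)=1$ and $q(1)=-1$.

(b) Modulo $2$, $p\equiv t^3+t+1$ and $\bar p\equiv t^3+t^2+1$ have no root in $\mathbb F_2$, so these monic cubics are irreducible. The units of $\Lambda$ are $\pm t^k$, and $p\neq\pm t^k\bar p$.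

(c) On $O$ the determinant of $t$ is $-p(0)=-1$, respectively $-\bar p(0)=-1$. The Wang sequence reads
\[
\textstyle\bigwedge^3O\xrightarrow{t-1}\bigwedge^3O\to H_3(G(O))\to\bigwedge^2O\xrightarrow{t-1}\bigwedge^2O .
\]
On $\bigwedge^3O=\mathbb Z$ the map $t-1$ is multiplication by $-2$. Let $\theta_1,\theta_2,\theta_3$ be the roots, with product $-1$. The eigenvalues of $t$ on $\bigwedge^2O$ are $\theta_i\theta_j=-1/\theta_k$, and such a value is $1$ only if $\theta_k=-1$. But $p(-1)=1$ and $\bar p(-1)=-1$. So $t-1$ is injective on $\bigwedge^2O$.

(d) By the Wang sequence over $\mathbb F_2$ it suffices that $t-1$ is bijective on $H_1(B;\mathbb F_2)=B/2$, which holds by (a), and on $H_2(B;\mathbb F_2)=\bigwedge^2(B/2)$. Let $\zeta\in\mathbb F_8$ be a root of $t^3+t+1$; it has order $7$. The eigenvalues of $t$ on $B/2$ are $\zeta,\zeta^2,\zeta^4$ for $\Lambda/p$; the same, each twice, for $\Lambda/(pq)$, since $q\equiv p$ modulo $2$; and $\zeta^{-1},\zeta^{-2},\zeta^{-4}$ for $\Lambda/\bar p$. The eigenvalues on $\bigwedge^2(B/2)$ are therefore of the form $\zeta^{\pm(i+j)}$ with $i,j\in\{1,2,4\}$. The sums $i+j$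 lie in $\{2,3,4,5,6,8\}$, none of which is divisible by $7$, so no eigenvalue equals $1$.
\end{proof}

We now kill the class in (c) for $O=\Lambda/p$. Multiplication by $2$ on $O$ acts on $\bigwedge^3O$ as $8$ and kills it, but the cokernel is $\mathbb F_8$, and Remark~\ref{rem:finite} shows that no $(1)$-solution has this map on first homology. So we follow the second route of Example~\ref{ex:klein} and look for $u\in\bigwedge^3B$ with $(t-1)u$ equal to the generator of $\bigwedge^3O$, where $O\subset B$. The submodule $\bigwedge^2O\wedge B$ of $\bigwedge^3B$ is an extension of $\bigwedge^2O\otimes(B/O)$ by $\bigwedge^3O$, and an element $u$ in it must have a $t$-invariant image in the quotient. The eigenvalues on $\bigwedge^2O$ are $-1/\theta_k$, so $B/O$ should have the eigenvalues $-\theta_k$, which are the roots of $-p(-t)=q$.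

\begin{lemma}\label{lem:key}
Let $B=\Lambda/(pq)$ and $\iota\colon\Lambda/p\to B$, $\iota(x)=qx$. Then $\iota$ is injective with cokernel $\Lambda/q$, and $\iota_*\colon H_3(G(\Lambda/p);\mathbb Z)\to H_3(G(B);\mathbb Z)$ is zero.
\end{lemma}

\begin{proof}
The first claim holds because $\Lambda$ is a domain. The elements $w_i=t^i$ and $v_i=t^iq$ $(i=0,1,2)$ are monic polynomials of degrees $0,\dots,5$, so they form a $\mathbb Z$-basis of $B$. From $t^3=p+t-1$ we get $t^3q=(t-1)q$ in $B$, and $t^3=q+t+1$. Hence
\[
tv_0=v_1,\quad tv_1=v_2,\quad tv_2=v_1-v_0,\qquad tw_0=w_1,\quad tw_1=w_2,\quad tw_2=w_0+w_1+v_0 .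
\]
Let
\[
u=v_1\wedge v_2\wedge w_0+v_0\wedge v_2\wedge w_1+v_0\wedge v_1\wedge w_2 .
\]
We apply $t$ to the three terms:
\begin{align*}
t(v_1\wedge v_2\wedge w_0)&=v_2\wedge(v_1-v_0)\wedge w_1=-v_1\wedge v_2\wedge w_1+v_0\wedge v_2\wedge w_1,\\
t(v_0\wedge v_2\wedge w_1)&=v_1\wedge(v_1-v_0)\wedge w_2=v_0\wedge v_1\wedge w_2,\\
t(v_0\wedge v_1\wedge w_2)&=v_1\wedge v_2\wedge(w_0+w_1+v_0)\\
&=v_1\wedge v_2\wedge w_0+v_1\wedge v_2\wedge w_1+v_0\wedge v_1\wedge v_2 .
\end{align*}
In the sum the terms $\pm v_1\wedge v_2\wedge w_1$ cancel, and $tu=u+v_0\wedge v_1\wedge v_2$. So $\iota_*(1\wedge t\wedge t^2)=v_0\wedge v_1\wedge v_2=(t-1)u$, which maps to zero in $H_3(G(B))$ by the Wang sequence. By Lemma~\ref{lem:groups}(c) and naturality of that sequence, $\iota_*=0$.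
\end{proof}

\section{Realization by Borromean rings}\label{sec:real}

\begin{lemma}\label{lem:seifert}
There is a knot $K_0$ with $A_{K_0}\cong\Lambda/p\oplus\Lambda/\bar p$.
\end{lemma}

\begin{proof}
Every integer matrix $V$ with $V-V^T=\left(\begin{smallmatrix}0&I\\-I&0\end{smallmatrix}\right)$ is a Seifert matrix of a knot, and $tV-V^T$ presents its Alexander module. Let $\Theta$ be the matrix of $t$ on $\Lambda/p$ in the basis $1,t,t^2$. From $1=t-t^3=(1-t)(t+t^2)$ in $\Lambda/p$ we see that $U=(I-\Theta)^{-1}$ is the matrix of $t+t^2$:
\[
\Theta=\begin{pmatrix}0&0&-1\\1&0&1\\0&1&0\end{pmatrix},\qquad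
U=\begin{pmatrix}0&-1&-1\\1&1&0\\1&1&1\end{pmatrix}.
\]
Put $V=\left(\begin{smallmatrix}0&U\\U^T-I&0\end{smallmatrix}\right)$, which has the required form. The diagonal blocks of $tV-V^T$ vanish. The upper right block is $tU-(U-I)=U\bigl((t-1)I+(I-\Theta)\bigr)=U(tI-\Theta)$. Since $U-I=U\Theta$, the lower left block is
\[
t(U^T-I)-U^T=[U(t\Theta-I)]^T=-t\,[U(t^{-1}I-\Theta)]^T .
\]
The rows of $tI-\Theta$ are $(t,0,1)$, $(-1,t,-1)$, $(0,-1,t)$. Adding $t$ times the second and $t^2$ times the third to the first gives $(0,0,p)$, and the block $\left(\begin{smallmatrix}-1&t\\0&-1\end{smallmatrix}\right)$ in the other two rows is invertible. So $tI-\Theta$ is equivalent over $\mathbb Z[t]$ to $\operatorname{diag}(1,1,p)$. Substituting $t^{-1}$ for $t$ and transposing, we find that the two blocks have cokernels $\Lambda/p$ and $\Lambda/p(t^{-1})=\Lambda/\bar p$. The opposite convention for the presentation matrix only exchanges the summands.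
\end{proof}

We do not know $e_1(K_0)$ and $e_2(K_0)$, and we do not need to: it is enough to change each of them without changing the other or the Alexander module. The class to be added is that of a $3$-torus, and $T^3$ is zero-framed surgery on the Borromean rings. So we cut out of $M_{K_0}$ a genus three handlebody that carries three chosen elements of the Alexander module and glue in the exterior of a Borromean string link. Vanishing linking numbers preserve all first homology, and the two fillings differ by $T^3$.

\begin{lemma}\label{lem:borr}
Let $K_0$ be a knot and $a_1,a_2,a_3\in A_{K_0}$. There are a knot $K$ and an isomorphism $A_K\cong A_{K_0}$ such that for every $\Lambda$-map $\varphi\colon A_{K_0}\to B$ to a $\Lambda$-module $B$,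
\[
f^K_{\varphi*}[M_K]=f^{K_0}_{\varphi*}[M_{K_0}]\pm\tau_*[T^3]\in H_3(G(B);\mathbb Z),
\]
where $\tau\colon T^3=B\mathbb Z^3\to BG(B)$ is induced by the homomorphism $\mathbb Z^3\to G(B)$ that sends the standard basis to $(\varphi(a_i),0)$, $i=1,2,3$.
\end{lemma}

\begin{proof}
\emph{The handlebody.} Fix a base point $*\in S^3\smallsetminus K_0$. The surjection $\pi_1(S^3\smallsetminus K_0,*)\to\pi_1(M_{K_0},*)$ maps the commutator subgroup onto the commutator subgroup, so we can choose elements of $\pi_1(S^3\smallsetminus K_0,*)^{(1)}$ that map to the $a_i$. Represent them as $\alpha_i\eta_i\alpha_i^{-1}$, with disjoint embedded loops $\eta_i$ and arcs $\alpha_i$ from $*$ to $\eta_i$. The link $\eta_1\cup\eta_2\cup\eta_3$ becomes an unlink in $S^3$ after crossing changes. Each crossing change takes place near an arc, which by general position misses $K_0$ and the $\alpha_i$, so it does not change the based homotopy classes in $S^3\smallsetminus K_0$. Thus we may assume that the $\eta_i$ bound disjoint disks $\Delta_i$, transverse to $K_0$ and missing $*$. By general position the $\alpha_i$ are embedded, disjoint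 away from $*$, and meet the interiors of the disks in finitely many points. To remove such a point of $\alpha_i\cap\operatorname{int}\Delta_j$, choose a path in $\Delta_j$ from it to $\partial\Delta_j$ that misses $K_0$ and all other points of the arcs, and push $\alpha_i$ along the path across $\partial\Delta_j$. This is a homotopy of $\alpha_i$ in $S^3\smallsetminus K_0$ with fixed ends, so again the based classes do not change.

Enlarge each $\Delta_i$ by a thin collar, and isotope the arcs near their ends so that $\alpha_i$ reaches $\eta_i$ through the collar and leaves $*$ inside a small disk around $*$. The small disk, thin bands along the $\alpha_i$ and the enlarged disks form an embedded disk $\mathbb D$ that contains the $\alpha_i$, contains the $\Delta_i$ in its interior, and meets $K_0$ transversely in points of $\bigcup\operatorname{int}\Delta_i$ (Figure~\ref{fig:borr}). Thicken it to $\mathbb D\times[0,1]$ with $\mathbb D=\mathbb D\times\{0\}$, so that $K_0$ meets the thickening in vertical arcs inside the \emph{tubes} $\Delta_i\times[0,1]$. Let $\mathbb D_0=\mathbb D\smallsetminus\bigcup\operatorname{int}\Delta_i$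 and $H=\mathbb D_0\times[0,1]$. This is a genus three handlebody disjoint from $K_0$. The loops $x_i=\alpha_i\eta_i\alpha_i^{-1}$ lie in $\mathbb D_0\times\{0\}\subset\partial H$, freely generate $\pi_1(H,*)$, and represent the $a_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) ellipse (3 and 1.8);
\foreach \n/\x/\y in {1/-1.7/1.48,2/0/1.8,3/1.7/1.48}{
  \filldraw[fill=gray!20] (\x,0) circle (0.5);
  \fill (\x-0.2,0.2) circle (1.2pt) (\x+0.2,0.2) circle (1.2pt);
  \node at (\x,-0.15) {\small$\Delta_{\n}$};
  \draw[dashed] (0,-1.3) -- (\x,-0.5);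
  \draw[thick] (\x,0.5) -- (\x,\y);
  \node[right] at (\x,0.95) {\small$c_{\n}$};
}
\node at (0,-1.45) {$*$};
\begin{scope}[shift={(5,-1.8)}]
\draw[gray] (-0.6,0) rectangle (2.6,3.6);
\foreach \n in {0,1,2}{
\begin{scope}[shift={(0,1.2*\n)}]
  \draw[thick] (1,0) -- (0,0.6) -- (0,1.2);
  \draw[white,line width=6pt] (0.3,0.18) -- (0.7,0.42);
  \draw[thick] (0,0) -- (1,0.6) -- (2,1.2);
  \draw[white,line width=6pt] (1.7,0.78) -- (1.3,1.02);
  \draw[thick] (2,0) -- (2,0.6) -- (1,1.2);
\end{scope}}
\end{scope}
\end{tikzpicture}
\caption{Left: the disk $\mathbb D$ with the three subdisks $\Delta_i$ through which the knot $K_0$ passes (dots), the basing arcs $\alpha_i$ (dashed), and the arcs $c_i$ from $\partial\Delta_i$ to $\partial\mathbb D$. Right: the cores of the three tubes $\Delta_i\times[0,1]$ after re-embedding in $\mathbb D\times[0,1]$; they form the pure braid $(\sigma_1\sigma_2^{-1})^3$, whose closure is the Borromean rings.}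
\label{fig:borr}
\end{figure}

\emph{The new knot.} Let $\rho$ re-embed the three tubes in $\mathbb D\times[0,1]$, fixing their ends $\Delta_i\times\{0,1\}$, as a neighborhood of a string link $\beta$ whose closure $\hat\beta$ is the Borromean rings, for instance the pure braid $(\sigma_1\sigma_2^{-1})^3$. Here $\hat\beta\subset S^3$ is formed by gluing $\mathbb D\times[0,1]$ to a mirror copy that contains the vertical tubes. We choose the zero framing: for a point $\mathrm{pt}\in\partial\Delta_i$, the curve $\ell_i$ formed by $\rho(\mathrm{pt}\times[0,1])$ and the vertical arc $\mathrm{pt}\times[0,1]$ in the mirror copy has linking number $0$ with $\hat\beta_i$. Let $K$ be obtained from $K_0$ by applying $\rho$ to the vertical arcs. Let $E$ be the closure of the complement of the new tubes in $\mathbb D\times[0,1]$, and identify $\partial E$ with $\partial H$ by $\rho$ on the annuli $\partial\Delta_i\times[0,1]$ and by the identity elsewhere.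

Choose disjoint arcs $c_i\subset\mathbb D_0$ from $\partial\Delta_i$ to $\partial\mathbb D$ and put $y_i=\partial(c_i\times[0,1])$. The classes $x_i,y_i$ form a basis of $H_1(\partial H)$, and $y_i$ bounds the disk $c_i\times[0,1]$ in $H$. By Alexander duality $H_1(E)$ is free on the meridians $x_i$ of the strands, and it maps isomorphically to the first homology of the exterior of $\hat\beta$. In that exterior, the copy of $y_i$ in $\partial E$ is homologous to $\ell_i$ through the disk $c_i\times[0,1]$ in the mirror copy. The coefficient of $x_j$ in $[\ell_i]$ is, up to sign, $\operatorname{lk}(\ell_i,\hat\beta_j)=0$, by the vanishing of the linking numbers for $j\ne i$ and by the framing for $j=i$. Hence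
\begin{equation}\label{eq:same}
H_1(\partial H)\to H_1(H)\ \text{ and }\ H_1(\partial H)\to H_1(E)\ \text{ are onto, both with kernel }\langle y_1,y_2,y_3\rangle .
\end{equation}

\emph{The Alexander modules.} Let $X$ be the exterior of $K_0$ with $\operatorname{int}H$ removed. The exteriors of $K_0$ and $K$ are $X\cup H$ and $X\cup E$, and their boundary tori correspond, meridian to meridian. By Mayer--Vietoris and \eqref{eq:same}, both have first homology $H_1(X)/\langle y_i\rangle$. So the zero-framed longitude of $K_0$ is null-homologous in $X\cup E$, and it is the zero-framed longitude of $K$. With $X'=M_{K_0}\smallsetminus\operatorname{int}H$ we therefore have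
\[
M_{K_0}=X'\cup H,\qquad M_K=X'\cup E,
\]
and the two maps $\varepsilon$ restrict to the same map $H_1(X')\to H_1(X')/\langle y_i\rangle=\mathbb Z$. The $x_i$ lie in its kernel, so $H$, $E$ and $\partial H$ lift to the infinite cyclic covers, and their $\Lambda$-homology is $\Lambda\otimes H_*(\,\cdot\,;\mathbb Z)$. In the Mayer--Vietoris sequences over $\Lambda$, the maps from $H_0(\partial H;\Lambda)=\Lambda$ to $H_0(H;\Lambda)$ and to $H_0(E;\Lambda)$ are injective. With \eqref{eq:same} this gives
\[
A_{K_0}=H_1(X';\Lambda)/\Lambda\langle y_i\rangle=A_K ,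
\]
compatibly with the inclusions of $X'$.

\emph{The difference class.} Choose a meridian $m\in\pi_1(X',*)$ and use it for both knots. By the formula $g\mapsto(\varphi[gm^{-\varepsilon(g)}],\varepsilon(g))$, the maps $f^{K_0}_\varphi$ and $f^K_\varphi$ induce the same homomorphism $\pi_1(X',*)\to G(B)$. As $BG(B)$ is aspherical, we may assume after a homotopy that the two maps agree on $X'$. Then the chains carried by $X'$ cancel, and
\[
f^K_{\varphi*}[M_K]-f^{K_0}_{\varphi*}[M_{K_0}]=\psi_*[N],\qquad N=E\cup_\partial(-H),
\]
where $\psi\colon N\to BG(B)$ is $f^K_\varphi$ on $E$ and $f^{K_0}_\varphi$ on $H$.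

We identify $N$. Gluing $E$ to $-H$ only along $\mathbb D_0\times\{0,1\}\cup\partial\mathbb D\times[0,1]$ gives the exterior of $\hat\beta$. Its $i$-th boundary torus consists of two copies of the annulus $\partial\Delta_i\times[0,1]$, one from each side, and $N$ is obtained by identifying them. In $N$, the annulus has a neighborhood of the form
\[
\{(x,s,r):x\in\partial\Delta_i,\ s\in[0,1],\ |r|\le s(1-s)\},
\]
where $r$ is a collar coordinate normal to $\partial H$. This is the product of $\partial\Delta_i$ with a bigon, a solid torus. Removing the interiors of these solid tori pushes $E$ and $H$ in along collars of the annuli, and what remains is again the exterior of $\hat\beta$, in which $\mathrm{pt}\times\partial(\text{bigon})$ is the curve $\ell_i$. So $N$ is the Dehn filling along the zero-framed longitudes, that is, zero-framed surgery on the Borromean rings, and $N\cong T^3$.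

Thus $\pi_1(N,*)=H_1(N)=\mathbb Z^3$ has the meridians $x_1,x_2,x_3$ as a basis, and $\psi_*(x_i)=(\varphi(a_i),0)$. So $\psi$ is homotopic to $\tau\circ h$, where $h\colon N\to T^3$ induces an isomorphism on $\pi_1$. Such an $h$ is a homotopy equivalence and has degree $\pm1$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:D} and~\ref{thm:A}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Fix an isomorphism $A\cong\Lambda/p\oplus\Lambda/\bar p$, and let $P_1=0\oplus\Lambda/\bar p$ and $P_2=\Lambda/p\oplus0$. By Lemma~\ref{lem:groups}(b), $\Lambda/p$ is a domain in which $\bar p\ne0$, and $\Lambda/\bar p$ is a domain in which $p\neq0$. So $P_1$ and $P_2$ are the kernels of multiplication by $\bar p$ and by $p$, and they do not depend on the isomorphism. Another isomorphism changes $f_i$ by an automorphism of the target group, which acts trivially on $H_3\cong\mathbb Z/2$ (Lemma~\ref{lem:groups}(c)). With Lemma~\ref{lem:alex}(c), this shows that $e_1(K)$ and $e_2(K)$ are well defined. Since $\Delta_K(-1)=\pm p(-1)\bar p(-1)=\pm1$, we have $\operatorname{Arf}K=0$. By Lemma~\ref{lem:groups}(a) and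 (d), Lemma~\ref{lem:spin} applies to all maps from $A$ to $\Lambda/p$, $\Lambda/\bar p$ and $\Lambda/(pq)$.

\emph{$K$ is $(1)$-solvable.} Let $\varphi$ be the composition $A\to A/P_1=\Lambda/p\xrightarrow{\iota}\Lambda/(pq)$. We check the hypotheses of Proposition~\ref{prop:build}. Conditions (i) and (ii) hold by Lemma~\ref{lem:groups}(a), since the cokernel is $\Lambda/q$. For (iii), $\operatorname{ord}(\ker\varphi)\doteq\bar p$ and $\operatorname{ord}(\operatorname{im}\varphi)\doteq p$. By Lemma~\ref{lem:key}, $f_{\varphi*}[M]=\iota_*e_1(K)=0$, and Lemma~\ref{lem:spin} gives (iv).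

\emph{If $e_i(K)=0$, then $K$ is homotopy ribbon $(1)$-solvable.} Apply Proposition~\ref{prop:build} to the surjection $A\to A/P_i$. The orders of kernel and image are $\bar p,p$ for $i=1$ and $p,\bar p$ for $i=2$, so (iii) holds, and (iv) follows from Lemma~\ref{lem:spin}.

\emph{If $K$ is homotopy ribbon $(1)$-solvable, then $e_1e_2=0$.} Let $W$ and $P$ be as in Proposition~\ref{prop:need} and put $r=\operatorname{ord}(A/P)$. Then $r\bar r\doteq r\operatorname{ord}P\doteq p\bar p$. By unique factorization $r$ is $1$, $p$, $\bar p$ or $p\bar p$ up to a unit, and the values $1$ and $p\bar p$ give $r\bar r\doteq1$ and $r\bar r\doteq(p\bar p)^2$. So $r\doteq p$ or $r\doteq\bar p$. The module $A\otimes\mathbb Q$ is the sum of two non-isomorphic simple $\mathbb Q[t^{\pm1}]$-modules, so its only proper nonzero submodules are $P_1\otimes\mathbb Q$ and $P_2\otimes\mathbb Q$, of orders $\bar p$ and $p$. If $r\doteq p$, then $\operatorname{ord}P\doteq\bar p$ and $P\otimes\mathbb Q=P_1\otimes\mathbb Q$. Since $A/P$ and $A/P_1$ are $\mathbb Z$-torsion-free, both $P$ and $P_1$ equal $A\cap(P_1\otimes\mathbb Q)$. If $r\doteq\bar p$,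 then $\operatorname{ord}P\doteq p$ and the same argument gives $P=A\cap(P_2\otimes\mathbb Q)=P_2$. So $P=P_i$ for some $i$, the map $f_i$ extends over $W$, and $e_i(K)=f_{i*}[\partial W]=0$.

\emph{All values occur.} Start with $K_0$ from Lemma~\ref{lem:seifert} and apply Lemma~\ref{lem:borr} with $(a_1,a_2,a_3)=(1,t,t^2)$ in the summand $\Lambda/p$. For the projection to $\Lambda/p$, the class $\tau_*[T^3]$ is the image of $1\wedge t\wedge t^2$, the generator of $H_3(G(\Lambda/p))$. For the projection to $\Lambda/\bar p$ all $a_i$ map to $0$, so $\tau$ is null-homotopic. Hence $e_1$ changes and $e_2$ does not. Taking $1,t,t^2$ in the summand $\Lambda/\bar p$ changes $e_2$ and fixes $e_1$. Applying neither, one, or both of these moves gives all four values.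
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:D} there is a knot $K$ with $A_K\cong\Lambda/p\oplus\Lambda/\bar p$ and $e_1(K)=e_2(K)=1$, and it is $(1)$-solvable but not homotopy ribbon $(1)$-solvable.

To obtain infinitely many, let $J$ be a knot with $\Delta_J\doteq1$ and exterior $E_J$. Then $A_J=0$, because it has a square presentation matrix with unit determinant. The manifold $M_{K\#J}$ is obtained from $M_K$ by replacing a neighborhood $S^1\times D^2$ of a meridian of $K$ with $E_J$, where the meridian of $J$ is glued to $S^1\times\mathrm{pt}$ and the longitude of $J$ to $\mathrm{pt}\times\partial D^2$. The identity of the boundary torus extends to a map $E_J\to S^1\times D^2$. Indeed, the first coordinate extends because its class in $H^1(\partial E_J)$, which is $1$ on the meridian and $0$ on the longitude, is the restriction of the generator of $H^1(E_J)$, and the second extends because $D^2$ is contractible. Together with the identity on the common part this gives a map $h\colon M_{K\#J}\to M_K$ of degree one that preserves a meridian. It is onto on $\pi_1$, since $\pi_1(M_K)$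 is generated by loops in the common part, and it commutes with $\varepsilon$. So it induces a surjection $h_*\colon A_{K\#J}\to A_K$. As $A_{K\#J}\cong A_K\oplus A_J=A_K$ is Noetherian, $h_*$ is an isomorphism. Under this identification $f_i^{K\#J}=f_i^K\circ h$, and
\[
e_i(K\#J)=f^K_{i*}h_*[M_{K\#J}]=f^K_{i*}[M_K]=1 .
\]
So $K\#J$ is again an example. Let $J$ run through the connected sums of $1,2,3,\dots$ copies of a nontrivial knot with trivial Alexander polynomial. By unique factorization into prime knots, the knots $K\#J$ have different numbers of prime factors, so they are pairwise distinct.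
\end{proof}

\begin{thebibliography}{1}
\bibitem{PP} JungHwan Park and Mark Powell, \emph{A ribbon obstruction and derivatives of knots}, arXiv:1802.00582 (2018).
\end{thebibliography}
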